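\title{Asymptotically optimal $N_{1L}$ configurations in linear double error correcting codes}

\begin{abstract}
Fix a word $v$ of weight $5$ in a binary linear code of length $n$ and minimum weight $5$, and fix a position $i$ of $v$. At most $4\lfloor (n-5)/3\rfloor$ words of weight $5$ contain $i$ and meet $v$ in exactly two positions. Let $N_{1L}(n)$ be the largest number of such words that a linear code can have. We disprove the conjecture that $N_{1L}(n)\le c_1(n-5)$ for a constant $c_1<4/3$ and all but finitely many $n$: the ratio $N_{1L}(n)/(n-5)$ tends to $4/3$. More precisely, the defect $\frac43(n-5)-N_{1L}(n)$ is bounded and eventually periodic with period $768$, it vanishes for all large $n$ with $768\mid n-5$, and for $n>5$ it can vanish only if $6\mid n-5$. Both constructions in the paper come from the identity $1+w+(1+w)=0$ in characteristic~$2$.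
\end{abstract}

\section{Introduction}

All vectors are binary. We identify a vector in $\mathbb F_2^n$ with its support, so that addition is symmetric difference and the Hamming weight $|v|$ is the size of the support. A binary linear code of length $n$ is a subspace of $\mathbb F_2^n$; it is \emph{double error correcting} if its minimum weight, the least weight of a nonzero word, is at least $5$.

\begin{definition}
An \emph{$N_1$ configuration} of length $n$ is a set of weight-$5$ vectors in $\mathbb F_2^n$, called \emph{rows}, with pairwise Hamming distance at least $6$, for which there are a weight-$5$ vector $v$, the \emph{anchor}, and a position $i\in v$ such that every row $w$ satisfies $i\in w$ and $|v\cap w|=2$. It is an \emph{$N_{1L}$ configuration} if the linear span of the rows and the anchor has minimum weight $5$. The largest number of rows in an $N_{1L}$ configuration of length $n$ is denoted by $N_{1L}(n)$.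
\end{definition}

The quantity $N_{1L}(n)$ measures how densely words of minimum weight can crowd around one of them. Indeed, let $v$ be a word of weight $5$ in a linear code of minimum weight $5$ and let $i\in v$. The weight-$5$ words that contain $i$ and meet $v$ in two positions form an $N_{1L}$ configuration, because the distance between two of them is even and at least $5$.

Throughout, the positions of the anchor are called $0,1,2,3,4$, with $i=0$, and the other $N=n-5$ positions are called \emph{points}. A row has the form $\{0,j\}\cup T$, where $j\in\{1,2,3,4\}$ is its \emph{class} and $T$ is a set of three points, its \emph{triple}. We write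
\[
f(N)=N_{1L}(N+5)\qquad(N\ge 0).
\]
Two vectors of weight $5$ are at distance at least $6$ exactly when they share at most two positions. So triples of the same class are disjoint, and triples of different classes share at most one point. Each class therefore has at most $\lfloor N/3\rfloor$ rows, every $N_1$ configuration has at most $4\lfloor N/3\rfloor$ rows, and
\begin{equation}\label{eq:bound}
f(N)\le 4\lfloor N/3\rfloor\le \tfrac43N .
\end{equation}
A configuration with $\frac43N$ rows, one in which each of the four classes partitions the points into triples, will be called \emph{perfect}.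

Perfect $N_1$ configurations come from designs. A $3$-$(n,5,1)$ design is a family of $5$-subsets (blocks) of an $n$-set such that every $3$-subset lies in exactly one block; such designs exist for $n=4^m+1$, $m\ge1$. Take a block as the anchor. For each $j$, every point lies in exactly one block together with $0$ and $j$, so the blocks through $\{0,j\}$ other than the anchor partition the points into triples.

Linearity is a much stronger demand, since every sum of rows must have weight at least $5$.

\begin{example}\label{ex:plane}
Let the points be the nine elements of $\mathbb F_3^2$. Its twelve lines fall into four parallel classes of three lines, and lines of different classes meet in one point. Taking the lines as triples gives a perfect $N_1$ configuration with $N=9$. The sum of the three rows of class $1$ and the three rows of class $2$ covers every point twice and position $0$ six times, so it is the vector $\{1,2\}$ of weight $2$. The configuration is not an $N_{1L}$ configuration; in fact Theorem~\ref{thm:exact}(c) below gives $f(9)\le 9$.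
\end{example}

An $N_{1L}$ configuration with $N=60$ and $44$ rows has been found in a cyclic code; its ratio $44/60$ is far below $4/3$. One is led to guess that linearity costs a fixed proportion of the rows. This is the conjecture posed in \cite{Dowd}:
\begin{quote}
there is a constant $c_1<4/3$, independent of $n$, such that $N_{1L}(n)\le c_1(n-5)$ for all but finitely many $n$.
\end{quote}
The conjecture is false.

\begin{theorem}\label{thm:limit}
$\lim_{n\to\infty}N_{1L}(n)/(n-5)=4/3$. Thus for every $c<4/3$ we have $N_{1L}(n)>c\,(n-5)$ for all but finitely many $n$, and no constant $c_1<4/3$ as in the conjecture exists.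
\end{theorem}

Linearity does not even cost an unbounded number of rows.

\begin{theorem}\label{thm:exact}
\begin{itemize}
\item[(a)] $N_{1L}(n)=\frac43(n-5)$ for all $n>5$ with $3\cdot 14^8\mid n-5$, and for all sufficiently large $n$ with $768\mid n-5$.
\item[(b)] $\frac43(n-5)-4\cdot14^8<N_{1L}(n)\le\frac43(n-5)$ for all $n\ge5$. The defect $\frac43(n-5)-N_{1L}(n)$ is eventually periodic in $n$ with period $768$.
\item[(c)] If $t=\lfloor (n-5)/3\rfloor$ is odd and $n-5\not\equiv2\pmod 3$, then $N_{1L}(n)\le 4t-3$. In particular, for $n>5$, the equality $N_{1L}(n)=\frac43(n-5)$ forces $6\mid n-5$.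
\end{itemize}
\end{theorem}

Part (b) contains Theorem~\ref{thm:limit}. We prove Theorem~\ref{thm:limit} first and separately, because its proof is short and is the model for the longer one.

The method is as follows. Describe the code by parity checks, one column for each position. A row is then a triple of points whose columns have a prescribed sum, so we need many three-term relations and essentially no other relations with at most four terms. Multiplying the identity $1+w_j+(1+w_j)=0$ by a product $m$ of the polynomials $w_k$ and $1+w_k$ gives, for $j=1,\dots,4$, four relations through $m$, and unique factorization in $\mathbb F_2[w_1,\dots,w_4]$ limits the other short relations (Section~\ref{sec:poly}). The exponents of $m$ range over a bounded region, and rows are lost only at its boundary. To remove the boundary we let the exponents range over a finite group (Section~\ref{sec:perfect}); this yields perfect $N_{1L}$ configurations for two values of $N$. Since $f$ is superadditive (Section~\ref{sec:basic}), these two values give parts (a) and (b) of Theorem~\ref{thm:exact} (Section~\ref{sec:defect}).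

\section{Parity, parity checks and gluing}\label{sec:basic}

The computation in Example~\ref{ex:plane} used only that two classes cover almost the same points with an odd number of rows each. This proves part (c).

\begin{proof}[Proof of Theorem~\ref{thm:exact}(c)]
Let $N\in\{3t,3t+1\}$ with $t$ odd. Each class has at most $t$ rows. Suppose that two classes $j\ne k$ both have $t$ rows, and add these $2t$ rows. Position $0$ occurs $2t$ times and cancels; positions $j$ and $k$ occur $t$ times each and survive. Let $U_j,U_k$ be the sets of points not covered by the triples of class $j$, $k$; each has $N-3t\le1$ elements, and the points that survive are those of $U_j\triangle U_k$. The sum is a word of weight between $2$ and $4$, which is impossible. So at most one class has $t$ rows, and there are at most $t+3(t-1)=4t-3$ rows. If $f(N)=\frac43N>0$, then \eqref{eq:bound} forces $N=3t$, and $t$ is even because $4t-3<4t$.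
\end{proof}

For $N=3t+2$ the word above may have weight $6$, and the bound can fail: for $N=5$ the rows $\{0,1,a,b,c\}$ and $\{0,2,a,d,e\}$ span, with the anchor, a code with nonzero weights $5,5,5,6,6,6,7$, so $f(5)\ge2>4\cdot1-3$.

Next we translate the problem into parity checks. If a vector of an $\mathbb F_2$-space $V$ (a \emph{column}) is assigned to each position, the sets of positions whose columns sum to $0$ form a linear code. For a map $h$ on points and a set $Z$ of points, $\sum_{p\in Z}h(p)$ is the \emph{$h$-sum} of $Z$. The conditions in the following lemma say that there is no nonzero word of weight at most $4$, sorted by the number of points in the word.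

\begin{lemma}\label{lem:criterion}
Let $X$ be a finite set, $V$ an $\mathbb F_2$-space, $h\colon X\to V$ a map, $s_1,\dots,s_4\in V$, and $S=\langle s_1,\dots,s_4\rangle$. Put $r_0=s_1+s_2+s_3+s_4$ and $r_j=r_0+s_j$ for $1\le j\le4$. Suppose that
\begin{itemize}
\item[(i)] $s_1,\dots,s_4$ are linearly independent;
\item[(ii)] no set of one or two points has its $h$-sum in $S$;
\item[(iii)] if the $h$-sum of three points lies in $S$, it equals some $s_j$;
\item[(iv)] no set of four points has $h$-sum $0$.
\end{itemize}
Let $\mathcal C$ be the code on $\{0,\dots,4\}\cup X$ with columns $r_0,\dots,r_4$ and $h(p)$, $p\in X$. Then $\mathcal C$ contains the anchor $\{0,\dots,4\}$ and has minimum weight $5$. The vectors $\{0,j\}\cup T$, where $T$ is a set of three points with $h$-sum $s_j$, lie in $\mathcal C$ and form an $N_{1L}$ configuration.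
\end{lemma}

\begin{proof}
We have $r_0+\dots+r_4=5r_0+(s_1+\dots+s_4)=6r_0=0$, so the anchor is in $\mathcal C$. Since $r_0+r_j=s_j$, the vectors $\{0,j\}\cup T$ are in $\mathcal C$, and the five vectors $r_0,\dots,r_4$ span $S$. By (i) the space $S$ has dimension $4$, so the total sum is the only nontrivial relation among the $r$'s.

Consider a nonzero word of weight at most $4$ containing $k$ points. The $h$-sum of these points equals a sum of at most $4-k$ of the $r$'s, and so lies in $S$. If $k=0$, a proper nonempty subset of the $r$'s sums to $0$, which we have excluded. The cases $k=1,2$ contradict (ii), and $k=4$ contradicts (iv). If $k=3$, the $h$-sum is $0$, $r_0$ or some $r_j$ with $j\ge1$, that is, a sum of $0$, $4$ or $3$ of the independent vectors $s_1,\dots,s_4$; this is not one of the $s_j$, contrary to (iii). So $\mathcal C$, and also its subcode spanned by the anchor and the vectors $\{0,j\}\cup T$, has minimum weight $5$. The sum of two distinct vectors $\{0,j\}\cup T$ is a nonzero word of even weight, so its weight is at least $6$.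
\end{proof}

Condition (iv) forbids only the $h$-sum $0$, and in a dense configuration it cannot forbid more. If triples $T,T'$ of classes $j\ne k$ share a point, then $T\triangle T'$ is a set of four points with $h$-sum $s_j+s_k\in S$. In both constructions below, the work in (iv) consists in showing that these are the only sets of four points that survive a first test.

\begin{lemma}\label{lem:glue}
The function $f$ is nondecreasing, and $f(N+N')\ge f(N)+f(N')$.
\end{lemma}

\begin{proof}
Appending a zero coordinate shows that $f$ is nondecreasing. For the inequality, let $\mathcal C,\mathcal C'$ be the spans of rows and anchor of optimal configurations on $N$ and $N'$ points. Write their words as $(a,u)$ and $(a',u')$, where $a,a'\in\mathbb F_2^5$ are the parts on the anchor positions $0,\dots,4$. Glue the two codes along the anchor: let $\mathcal D$ be the code of all $(a+a',u,u')$ with $(a,u)\in\mathcal C$ and $(a',u')\in\mathcal C'$.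

Let $\mathbf 1\in\mathbb F_2^5$ be the all-one vector. If $(a,u)\in\mathcal C$, then $(a+\mathbf 1,u)\in\mathcal C$, because the anchor is a word, and one of $a$, $a+\mathbf 1$ has weight at most $2$. Hence $u\ne0$ implies $|u|\ge3$, while $u=0$ implies $a\in\{0,\mathbf 1\}$. The same holds in $\mathcal C'$. Consider a word $(a+a',u,u')$ of $\mathcal D$. If $u\ne0$ and $u'\neq0$, its weight is at least $6$. If $u\ne0=u'$, then $a'\in\{0,\mathbf 1\}$, so $(a+a',u)$ is a nonzero word of $\mathcal C$ and the weight is at least $5$; the case $u=0\ne u'$ is the same with the codes exchanged. If $u=u'=0$, the weight is $0$ or $5$. So $\mathcal D$ has minimum weight $5$. It contains the anchor and the $f(N)+f(N')$ rows of both configurations, padded with zeros. These are distinct, and their distances are even and at least $5$.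
\end{proof}

\section{The identity $1+w+(1+w)=0$ and the limit $4/3$}\label{sec:poly}

\subsection{The construction}

In the unique factorization domain $\mathbb F_2[w_1,w_2,w_3,w_4]$ call the eight elements $w_j$ and $1+w_j$ the \emph{primes}, and call a product of primes,
\[
m=\prod_{j=1}^4 w_j^{x_j}(1+w_j)^{y_j}\qquad (x,y\in\mathbb Z_{\ge0}^4),
\]
a \emph{monomial}. It determines the exponent vectors $x=x(m)$ and $y=y(m)$. Its \emph{$x$-degree} is $|x|=\sum_jx_j$, its \emph{$y$-degree} is $|y|=\sum_j y_j$, and its \emph{bidegree} is $(|x|,|y|)$. For a monomial $m$ and $1\le j\le4$ put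
\[
T_j(m)=\{m,\ w_jm,\ (1+w_j)m\},
\]
three monomials with sum $0$. These will be the triples. The monomials $m$ cannot be taken freely: $T_j(w_jg)$ and $T_j((1+w_j)g)$ have the same class and share the element $w_j(1+w_j)g$. Fixing the bidegree of $m$ prevents this.

Fix $d\ge0$. Let $X_1,X_2,X_3$ be the sets of monomials of bidegree $(d,d)$, $(d+1,d)$, $(d,d+1)$, and let $X=X_1\cup X_2\cup X_3$ be the set of points. For $m\in X_1$ the triple $T_j(m)$ has one point in each $X_i$. Let $\mathbf e_1,\dots,\mathbf e_4$ be the unit vectors of $\mathbb F_2^4$, let $V=\mathbb F_2[w_1,\dots,w_4]\oplus\mathbb F_2^4\oplus\mathbb F_2^3$, and put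
\[
h(m)=\begin{cases}(m;\ x(m)\bmod 2;\ 100)& m\in X_1,\\ (m;\ x(m)\bmod 2;\ 010)& m\in X_2,\\ (m;\ 0;\ 001)& m\in X_3,\end{cases}\qquad s_j=(0;\ \mathbf e_j;\ 111).
\]
Since $x(w_jm)\equiv x(m)+\mathbf e_j \pmod 2$, the triple $T_j(m)$ has $h$-sum $s_j$. The last component is called the \emph{tag}. Elements of $S$ have polynomial part $0$ and tag $000$ or $111$.

\begin{example}\label{ex:zero}
For $d=0$ there are nine points, $X_1=\{1\}$, $X_2=\{w_1,\dots,w_4\}$, $X_3=\{1+w_1,\dots,1+w_4\}$, and four rows, with triples $T_j(1)=\{1,w_j,1+w_j\}$. One row has weight $5$, and weight $6$ after adding the anchor. A sum of two rows has four points and two anchor positions, hence weight $6$, and weight $7$ after adding the anchor. A sum of three or four rows has $7$ or $8$ points. So this is an $N_{1L}$ configuration.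

The example shows what the middle component of $h$ is for. The relation $w_1+w_2+(1+w_1)+(1+w_2)=0$ has tag sum $000$, so polynomial part and tag alone would give a word of weight $4$. Its four points are $T_1(1)\triangle T_2(1)$, and the middle component gives them the $h$-sum $s_1+s_2\ne0$.

The example also shows where rows are lost: the point $1$ lies in triples of all four classes, but $w_1$ lies only in a triple of class $1$. In general a point of $X_2$ is covered by class $j$ exactly when $w_j$ divides it, and for large $d$ this holds for most points.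
\end{example}

To verify (iii) and (iv) we need all relations among three monomials, and those relations among four monomials that the tags allow.

\subsection{Short relations among monomials}

If $w_j\nmid m$, then setting $w_j=0$ in $m$ deletes its factors $1+w_j$ and leaves a monomial. Let $\sigma$ be the ring automorphism with $w_j\mapsto1+w_j$ for all $j$; it exchanges $x(m)$ and $y(m)$.

\begin{lemma}\label{lem:three}
If three monomials sum to $0$, then they are $g$, $gw_k^Q$, $g(1+w_k)^Q$ in some order, for a monomial $g$, an index $k$ and a power of two $Q\geq1$.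
\end{lemma}

\begin{proof}
Divide by the greatest common divisor. The quotients $m_1,m_2,m_3$ are monomials with sum $0$, and they are pairwise coprime, since a prime dividing two of them divides the third. They are not all $1$. The assertion is invariant under $\sigma$ and under renumbering, so we may assume $w_k\mid m_1$. Setting $w_k=0$ shows that $m_2$ and $m_3$ have the same exponents at all primes of index other than $k$; by coprimality these exponents are $0$. So $m_2,m_3$ are coprime powers of $1+w_k$, say $m_2=1$ and $m_3=(1+w_k)^e$, with $e\ge1$ because $m_1\ne0$. Now $m_1=1+(1+w_k)^e$ is a monomial in $\mathbb F_2[w_k]$ of degree $e$, coprime to $1+w_k$, so $m_1=w_k^e$. Write $e=Qo$ with $Q$ a power of two and $o$ odd. The map $F\mapsto F^Q$ is additive and injective, so $w_k^o=1+(1+w_k)^o$. The coefficient of $w_k$ on the right is $o\equiv1\pmod 2$, so $o=1$.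
\end{proof}

\begin{lemma}\label{lem:four}
Let $m_1,\dots,m_4$ be distinct monomials with sum $0$.
\begin{itemize}
\item[(a)] They do not all have the same bidegree.
\end{itemize}
In each of the following cases there are a monomial $G$ and indices $j\ne k$ as stated.
\begin{itemize}
\item[(b)] If $m_1,m_2$ have bidegree $(d,e)$ and $m_3,m_4$ have bidegree $(d+1,e)$, then $\{m_1,m_2\}=\{G(1+w_j),G(1+w_k)\}$ and $\{m_3,m_4\}=\{Gw_k(1+w_j),Gw_j(1+w_k)\}$.
\item[(c)] If $m_1,m_2$ have bidegree $(d,e)$ and $m_3,m_4$ have bidegree $(d,e+1)$, then $\{m_1,m_2\}=\{Gw_j,Gw_k\}$ and $\{m_3,m_4\}=\{Gw_j(1+w_k),Gw_k(1+w_j)\}$.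
\item[(d)] If $m_1,m_2$ have bidegree $(d+1,e)$ and $m_3,m_4$ have bidegree $(d,e+1)$, then $\{m_1,m_2\}=\{Gw_j,Gw_k\}$ and $\{m_3,m_4\}=\{G(1+w_j),G(1+w_k)\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Dividing by the greatest common divisor shifts all bidegrees by the same vector, and the divisor can be absorbed into $G$ at the end. So assume that the greatest common divisor is $1$. We reduce the relation modulo a prime that occurs in it.
\begin{itemize}
\item[(F1)] Some prime divides a term, since the terms are distinct. No prime divides three terms, since it would divide the fourth. So a prime that occurs divides exactly one or exactly two terms.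
\item[(F2)] If $w_j$ divides exactly two terms, the other two become equal when $w_j=0$. They are $g(1+w_j)^{a}$ and $g(1+w_j)^{a'}$ with $a\ne a'$: equal $x$-degrees, different $y$-degrees.
\item[(F3)] If $w_j$ divides exactly one term, set $w_j=0$ and apply Lemma~\ref{lem:three} to the resulting three monomials, which are free of $w_j$ and $1+w_j$. The other three terms are
\[
g(1+w_j)^{a_0},\qquad gw_k^Q(1+w_j)^{a_1},\qquad g(1+w_k)^Q(1+w_j)^{a_2}
\]
with $k\ne j$ and $Q\ge1$. Their $x$-degrees are $\xi,\ \xi+Q,\ \xi$ with $\xi=|x(g)|$.
\end{itemize}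
Applying $\sigma$ gives (F2$'$) and (F3$'$) for a prime $1+w_j$: in (F2$'$) the other two terms are $gw_j^a,gw_j^{a'}$ with $a\neq a'$, of equal $y$-degrees and different $x$-degrees, and in (F3$'$) the $y$-degrees of the other three terms are not all equal.

(a) Each of (F2), (F3), (F2$'$), (F3$'$) exhibits two terms of different bidegree, and one of them applies by (F1).

(b) All $y$-degrees are equal, so (F2) and (F3$'$) cannot occur. If (F2$'$) occurs for $1+w_j$, then $w_j$ divides a term. So in any case some $w_j$ divides a term, and we are in (F3). The $x$-degrees $\xi,\xi,\xi+Q$ are three of the numbers $d,d,d+1,d+1$, so $\xi=d$ and $Q=1$. Thus $m_1,m_2$ are $g(1+w_j)^{a_0}$ and $g(1+w_k)(1+w_j)^{a_2}$, and $gw_k(1+w_j)^{a_1}$ is one of $m_3,m_4$. Equality of the $y$-degrees gives $a_0=a_1=a_2+1$. With $G=g(1+w_j)^{a_2}$ the three terms are $G(1+w_j)$, $G(1+w_k)$, $Gw_k(1+w_j)$, and the fourth is their sum,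
\[
G\bigl[(1+w_j)+(1+w_k)+w_k(1+w_j)\bigr]=G\,w_j(1+w_k).
\]

(c) This is the image of (b) under $\sigma$.

(d) Two terms with equal $x$-degree, or with equal $y$-degree, have equal bidegree, so (F2) and (F2$'$) cannot occur, and some prime divides exactly one term. Both hypothesis and conclusion of (d) are preserved when we apply $\sigma$ and exchange the pairs $\{m_1,m_2\}$ and $\{m_3,m_4\}$. So we may assume that the prime is $w_j$. As in (b), the $x$-degrees $\xi,\xi,\xi+Q$ are three of $d,d,d+1,d+1$, so $Q=1$, the terms $m_3,m_4$ are $g(1+w_j)^{a_0}$ and $g(1+w_k)(1+w_j)^{a_2}$, and $gw_k(1+w_j)^{a_1}$ is one of $m_1,m_2$. The $y$-degrees are $e+1,e+1,e$, so $a_0-1=a_2=a_1$. With $G=g(1+w_j)^{a_2}$ the three terms are $G(1+w_j)$, $G(1+w_k)$, $Gw_k$, and their sum is $Gw_j$.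
\end{proof}

\subsection{Proof of Theorem~\ref{thm:limit}}

We check the conditions of Lemma~\ref{lem:criterion} for $X,h,s_j$. Condition (i) holds because the middle components $\mathbf e_j$ are independent.

(ii) A single point has a tag of weight one, which is not the tag of an element of $S$. Two points are two different polynomials, so their $h$-sum has nonzero polynomial part.

(iii) Three tags of weight one have a sum of odd weight, so the sum is $111$ and the points are $m_i\in X_i$, $i=1,2,3$, with $m_1+m_2+m_3=0$. In Lemma~\ref{lem:three} the term $g$ is the one of least degree, so $g=m_1$. Since $m_2$ has the $y$-degree of $m_1$, it is $m_1w_k^Q$, and its $x$-degree $d+1$ gives $Q=1$. The three points form $T_k(m_1)$, with $h$-sum $s_k$.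

(iv) Suppose that four points have $h$-sum $0$. By the tags, each $X_i$ contains an even number of them. They are distinct monomials with sum $0$, so by Lemma~\ref{lem:four}(a) they are not in one $X_i$, and one of (b), (c), (d) applies with $e=d$. The four points are, respectively,
\[
T_k\bigl(G(1+w_j)\bigr)\triangle T_j\bigl(G(1+w_k)\bigr),\qquad T_k(Gw_j)\triangle T_j(Gw_k),\qquad T_j(G)\triangle T_k(G),
\]
where the cancelled common point is $G(1+w_j)(1+w_k)$, $Gw_jw_k$, $G$. In each case both triples have the form $T_\cdot(m)$ with $m\in X_1$, so the $h$-sum is $s_j+s_k\ne0$, a contradiction.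

By Lemma~\ref{lem:criterion} the $4|X_1|$ vectors $\{0,j\}\cup T_j(m)$, $m\in X_1$, form an $N_{1L}$ configuration. The number of $x\in\mathbb Z_{\ge0}^4$ with $|x|=d$ is $c_d=\binom{d+3}3$. So there are $N_d=c_d^2+2c_dc_{d+1}$ points and $4c_d^2$ rows, and $c_{d+1}/c_d=\frac{d+4}{d+1}$ gives
\[
\frac{f(N_d)}{N_d}\ \ge\ \frac{4}{1+2\,\frac{d+4}{d+1}}=\frac43\cdot\frac{d+1}{d+3}.
\]
(For $d=2$ there are $400$ rows on $500$ points, a ratio above $44/60$.) By Lemma~\ref{lem:glue}, $f(N)\ge\lfloor N/N_d\rfloor f(N_d)$, so $\liminf_{N\to\infty} f(N)/N\ge\frac43\cdot\frac{d+1}{d+3}$ for every $d$. Together with \eqref{eq:bound} this gives $f(N)/N\to\frac43$. \qed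

\section{A perfect configuration}\label{sec:perfect}

In Section~\ref{sec:poly} a point is given by its set $X_i$ and its exponent vector $(x,y)\in\mathbb Z^8$, and $T_j(m)$ is obtained from the exponent vector of $m$ by adding one unit vector to reach $X_2$ and another to reach $X_3$. If the exponents range over a finite group $Y$, and each $X_i$ is replaced by a full copy of $Y$, then every class covers every point. In that case $N=3|Y|$, so Theorem~\ref{thm:exact}(c) requires $|Y|$ to be even. We take $Y=(\mathbb Z/2\ell)^8$ with $\ell=q-1$, for a reason explained at (S2) below.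

\begin{proposition}\label{prop:perfect}
Let $q\ge8$ be a power of $2$ and $\ell=q-1$. Then $f(N)=\frac43N$ for $N=3(2\ell)^8$.
\end{proposition}

The proof occupies this section. Note that $\ell$ is odd and $\ell\ge7$.

\subsection{The configuration and three families of test maps}

Let $Y=(\mathbb Z/2\ell)^8$ with basis $b_1,\dots,b_4,c_1,\dots,c_4$. For $\alpha=\sum_j(x_jb_j+y_jc_j)$ write $\alpha_j=(x_j,y_j)$. The points are the elements of $X=\{1,2,3\}\times Y$, and $\{i\}\times Y$ is called \emph{layer} $i$. The rows are the $4|Y|=\frac43N$ vectors $\{0,j\}\cup T_j(\alpha)$ with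
\[
T_j(\alpha)=\{(1,\alpha),\ (2,\alpha+b_j),\ (3,\alpha+c_j)\},\qquad \alpha\in Y,\ 1\le j\le4 .
\]
We do not guess parity checks but take the universal ones. Let $\mathcal C$ be the span of the rows and the anchor, $V=\mathbb F_2^{N+5}/\mathcal C$, let $h(p)$ and $r_0,\dots,r_4$ be the images in $V$ of the unit vectors at the points and at the anchor positions, and let $s_j=r_0+r_j$. Then $T_j(\alpha)$ has $h$-sum $s_j$. The anchor gives $r_0+\dots+r_4=0$, so $s_1+\dots+s_4=4r_0+r_1+\dots+r_4=r_0$, and the notation agrees with Lemma~\ref{lem:criterion}. The code defined in that lemma is the kernel of $\mathbb F_2^{N+5}\to V$, which is $\mathcal C$. Once (i)--(iv) are verified, the rows form an $N_{1L}$ configuration, and Proposition~\ref{prop:perfect} follows with \eqref{eq:bound}.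

To show that a vector of $V$ is nonzero we need linear maps out of $V$. A \emph{system} consists of an $\mathbb F_2$-space $W$, functions $G_1,G_2,G_3\colon Y\to W$ and vectors $\sigma_1,\dots,\sigma_4\in W$ with
\[
G_1(\alpha)+G_2(\alpha+b_j)+G_3(\alpha+c_j)=\sigma_j\qquad\text{for all }\alpha,j .
\]
Send the point $(i,\alpha)$ to $G_i(\alpha)$, position $0$ to $\rho=\sigma_1+\dots+\sigma_4$, and position $j$ to $\rho+\sigma_j$. The resulting linear map $\mathbb F_2^{N+5}\to W$ kills every row, and it kills the anchor because $5\rho+\rho=0$. It therefore induces a linear map $V\to W$ with $h(i,\alpha)\mapsto G_i(\alpha)$ and $s_j\mapsto\sigma_j$. We use three families. The first separates the $s_j$ and the layers, the second controls positions modulo $\ell$, and the third controls what remains.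

\medskip\noindent\textbf{(S0) Parities and tags.} These are the last two components of $h$ in Section~\ref{sec:poly}. Let $W=\mathbb F_2^4\oplus\mathbb F_2^3$, $x=(x_1,\dots,x_4)$, and
\[
G_1=(x\bmod 2;100),\quad G_2=(x\bmod2;010),\quad G_3=(0;001),\quad\sigma_j=(\mathbf e_j;111).
\]
Here $x\bmod2$ is defined because the modulus $2\ell$ is even. The $\mathbb F_2^3$-part is the \emph{tag}; elements of $S$ have tag $000$ or $111$.

\medskip\noindent\textbf{(S1) Two slopes in a group algebra.} Let $\Gamma\cong(\mathbb Z/\ell)^4$ be written multiplicatively with basis $B,C,B',C'$, and let $W=\mathbb F_2[\Gamma]$ be its group algebra, the $\mathbb F_2$-space with basis $\Gamma$ and the multiplication of $\Gamma$. For $P\subseteq\{1,2,3,4\}$ let $\tau=\tau_P\colon Y\to\Gamma$ be the homomorphism with $b_j\mapsto B$, $c_j\mapsto C$ for $j\in P$ and $b_j\mapsto B'$, $c_j\mapsto C'$ for $j\notin P$. We look for $G_i=\gamma_i\tau$ with constants $\gamma_i\in W$ and $\sigma_j=0$. This requires $(\gamma_1,\gamma_2,\gamma_3)$ to be orthogonal to $(1,B,C)$ and to $(1,B',C')$, so we take the cross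 product:
\[
G_1=(BC'+B'C)\,\tau(\alpha),\qquad G_2=(C+C')\,\tau(\alpha),\qquad G_3=(B+B')\,\tau(\alpha).
\]
Indeed $BC'+B'C+(C+C')B+(B+B')C=0$ and $BC'+B'C+(C+C')B'+(B+B')C'=0$.

\medskip\noindent\textbf{(S2) The identity $1+w+(1+w)=0$ in a finite ring.} We want a homomorphism $\chi$ from $Y$ to the units of a ring of characteristic $2$ that sends $b_j,c_j$ to analogues of $w_j,1+w_j$. In $\mathbb F_q$ the units have order dividing $\ell$, so such a $\chi$ cannot see the even part of $Y$. We adjoin nilpotent elements. Let
\[
R=\mathbb F_q[\delta,\eta,\varepsilon_1,\dots,\varepsilon_4]/(\delta^2,\eta^2,\varepsilon_1^2,\dots,\varepsilon_4^2),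
\]
graded by degree. Squaring is additive, so every element $\mu$ without constant term has $\mu^2=0$. An element with constant term $\lambda\ne0$ has the form $\lambda(1+\mu)$, and its $2\ell$-th power is $\lambda^{2\ell}(1+\mu^2)^\ell=1$. Hence, for \emph{parameters} $u,v\in\mathbb F_q^*$ and $w\in(\mathbb F_q\setminus\mathbb F_2)^4$, there is a homomorphism $\chi\colon Y\to R^*$ with
\[
\chi(b_j)=u(1+\delta)(w_j+\varepsilon_j),\qquad \chi(c_j)=v(1+\eta)(1+w_j+\varepsilon_j).
\]
Put $W=R$, $G_1=\chi$, $G_2=u^{-1}(1+\delta)^{-1}\chi$, $G_3=v^{-1}(1+\eta)^{-1}\chi$, $\sigma_j=0$. Then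
\begin{equation}\label{eq:shift}
G_2(\alpha+b_j)=\chi(\alpha)(w_j+\varepsilon_j),\qquad G_3(\alpha+c_j)=\chi(\alpha)(1+w_j+\varepsilon_j),
\end{equation}
and $1+(w_j+\varepsilon_j)+(1+w_j+\varepsilon_j)=0$. The factors $u(1+\delta)$ and $v(1+\eta)$ record $\sum_jx_j$ and $\sum_jy_j$; they replace the bidegree.

\medskip
In (S1) and (S2) all of $S$ maps to $0$. So if a set of points has its $h$-sum in $S$, then the sum of the values $G_i(\alpha)$ over the set vanishes in (S1) for every $P$, and in (S2) for all parameters.

\subsection{Tools}

\noindent\textbf{Reading (S1).} Let $\bar Y=Y/\ell Y=(\mathbb Z/\ell)^8$ and let $\bar\alpha$ be the image of $\alpha$. The map $\tau_P$ factors through $\bar Y$, and $\tau_P(\alpha)$ records exactly the two sums $\sum_{j\in P}\bar\alpha_j$ (exponents of $B,C$) and $\sum_{j\notin P}\bar\alpha_j$ (exponents of $B',C'$) in $(\mathbb Z/\ell)^2$. A sum of elements of $\Gamma$ is $0$ in $\mathbb F_2[\Gamma]$ exactly when its terms can be matched into pairs of equal elements.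

Each of $BC'+B'C$, $C+C'$, $B+B'$ has the form $g(1+\rho)$ with $g,\rho\in\Gamma$ and $\rho$ of order $\ell$. If $(1+\rho)F=0$, then $\rho F=F$, so the support of $F$ is a union of cosets of $\langle\rho\rangle$ and is empty or has at least $\ell\ge7$ elements. This gives the \emph{cancellation rule}: if $F$ is a sum of at most four elements of $\Gamma$ and one of the three multipliers kills $F$, then $F=0$.

\medskip\noindent\textbf{Reading (S2).} The constant term of $\chi(\alpha)$ is
\[
\chi_0(\alpha)=u^{\sum_j x_j}\,v^{\sum_j y_j}\prod_j w_j^{x_j}(1+w_j)^{y_j},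
\]
which depends only on $\bar\alpha$. The kernel of $Y\to\bar Y$ is $Y_2=\ell Y\cong\mathbb F_2^8$. We write $z\in Y_2$ as $z=\ell\sum_j(x_jb_j+y_jc_j)$ with $x_j,y_j\in\mathbb F_2$, call $z_j=x_jy_j\in\{00,10,01,11\}$ its \emph{type} at $j$, and put $|x|_z=\sum_jx_j$ and $|y|_z=\sum_jy_j$ in $\mathbb F_2$. Since $\ell$ is odd, $(\lambda(1+\mu))^\ell=1+\mu$ for $\lambda\in\mathbb F_q^*$ and $\mu^2=0$, so
\[
\chi(\ell b_j)=(1+\delta)\Bigl(1+\frac{\varepsilon_j}{w_j}\Bigr),\qquad\chi(\ell c_j)=(1+\eta)\Bigl(1+\frac{\varepsilon_j}{1+w_j}\Bigr).
\]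
Therefore $\chi(z)=1+l_z+(\text{terms of degree}\ge2)$ with
\begin{equation}\label{eq:linear}
l_z=|x|_z\,\delta+|y|_z\,\eta+\sum_j\phi_{z_j}(w_j)\,\varepsilon_j,\qquad \phi_{xy}(w)=\frac{x}{w}+\frac{y}{1+w}.
\end{equation}
Here $\phi_{00}=0$, while $\phi_{10}=w^{-1}$, $\phi_{01}=(1+w)^{-1}$ and $\phi_{11}=w^{-1}(1+w)^{-1}$ vanish nowhere. In particular $l_z\neq0$ for $z\ne0$, whatever the parameters.

We no longer compare polynomials but functions on a finite field, and the following lemma takes the place of unique factorization.

\begin{lemma}\label{lem:indep}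
\begin{itemize}
\item[(a)] If $w^c(1+w)^d$ is constant on $\mathbb F_q\setminus\mathbb F_2$, then $c\equiv d\equiv0\pmod\ell$.
\item[(b)] Let $\beta\in Y$, $1\le j\le 4$ and $a,a',c,d\in\mathbb Z$. If $u^av^{a'}\chi_0(\beta)=w_j^c(1+w_j)^d$ for all parameters, then $\bar\beta_k=0$ for $k\ne j$ and $\bar\beta_j=(c,d)=(-a,-a')$ in $(\mathbb Z/\ell)^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\lambda\ne0$ be the constant. As $\mathbb F_q^*$ has order $\ell$, we may assume $0\le c\le q-2$, and we choose $0\le d'\le q-2$ with $d'\equiv-d\pmod \ell$. The polynomial $F=w^c+\lambda(1+w)^{d'}$ has degree at most $q-2$ and vanishes at the $q-2$ elements of $\mathbb F_q\setminus\mathbb F_2$. The monic polynomial with these roots is $(w^{q}-w)/(w(w-1))=\sum_{i=0}^{q-2}w^i$, so $F=\rho\sum_{i=0}^{q-2}w^i$ with $\rho\in\mathbb F_q$. If $\rho=0$, unique factorization gives $c=d'=0$. Suppose $\rho\ne0$. Then the coefficient of $w^i$ in $(1+w)^{d'}$ is nonzero for all $0\le i\le q-2$ with at most one exception, $i=c$. Hence $d'\ge q-3$. But $(1+w)^{q-2}$ is a polynomial in $w^2$, so it lacks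 $w$ and $w^3$, and $(1+w)^{q-3}=(1+w)(1+w^4)^{(q-4)/4}$ lacks $w^2$ and $w^3$. Since $3\le q-2$, these are two exceptions, a contradiction.

(b) Write $\beta_k=(x_k,y_k)$. Vary one parameter and fix the others. Varying $w_k$ and using (a) gives $\bar\beta_k=0$ for $k\ne j$ and $\bar\beta_j=(c,d)$. Varying $u$ and $v$ in the cyclic group $\mathbb F_q^*$ of order $\ell$ gives $a+\sum_k x_k\equiv0$ and $a'+\sum_ky_k\equiv0\pmod \ell$, and $(\sum_k x_k,\sum_ky_k)\equiv\bar\beta_j$.
\end{proof}

Part (a) is false for $q=4$, where $w(1+w)=1$ on $\mathbb F_4\setminus\mathbb F_2$. The following table lists the exponents $(c,d)$ of the functions $w^c(1+w)^d$ that we shall compare.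
\[
\begin{array}{c|ccc}
\pi&\phi_\pi&w\,\phi_\pi&(1+w)\,\phi_\pi\\\hline
10&(-1,0)&(0,0)&(-1,1)\\
01&(0,-1)&(1,-1)&(0,0)\\
11&(-1,-1)&(0,-1)&(-1,0)
\end{array}
\]
The quotient of two entries has exponents of absolute value at most $2<\ell$, so by Lemma~\ref{lem:indep}(a) it is constant only if the entries coincide. Reading off common entries of two columns, we obtain the following statements about types $\pi,\pi'$ and functions on $\mathbb F_q\setminus\mathbb F_2$.
\begin{itemize}
\item[(C1)] If $\pi,\pi'\ne00$ and $\phi_\pi/\phi_{\pi'}$ is constant, then $\pi=\pi'$.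
\item[(C2)] If $w\phi_\pi=(1+w)\phi_{\pi'}$, then $\pi=\pi'=00$ or $(\pi,\pi')=(10,01)$.
\item[(C3)] If $(1+w)\phi_\pi=\phi_{\pi'}$, then $\pi=\pi'=00$ or $(\pi,\pi')=(11,10)$.
\end{itemize}
Two more facts are used repeatedly.
\begin{itemize}
\item[(C4)] If $\lambda w+\lambda'=0$ for all $w\in\mathbb F_q\setminus\mathbb F_2$, with $\lambda,\lambda'$ independent of $w$, then $\lambda=\lambda'=0$, because $w$ takes two values.
\item[(C5)] If $a,a'\in\mathbb F_2$ and $aw+a'(1+w)=0$ for some $w\notin\mathbb F_2$, then $a=a'=0$, because $w$, $1+w$ and $1$ are nonzero.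
\end{itemize}

Each verification below has two steps. First (S1) determines the shape of the set of points modulo $\ell$; then (S2) determines the remaining ambiguity in $Y_2$.

\subsection{Conditions (i), (ii) and (iii)}

Condition (i) holds because the images $(\mathbf e_j;111)$ in (S0) are independent.

\medskip\noindent\textbf{Condition (ii).} A single point has a tag of weight one. If $h(i,\alpha)+h(i',\alpha')\in S$, the tags give $i=i'$. By (S1) and the cancellation rule, $\tau_P(\alpha)=\tau_P(\alpha')$ for all $P$, and $P=\{j\}$ gives $\bar\alpha_j=\bar\alpha'_j$. So $\alpha'=\alpha+z$ with $z\in Y_2$. In (S2), $G_i$ is a unit times $\chi$, so $1+\chi(z)=0$, hence $l_z=0$ and $z=0$.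

\medskip\noindent\textbf{Condition (iii).} Let three points have their $h$-sum in $S$. By the tags they are $(1,\alpha^1),(2,\alpha^2),(3,\alpha^3)$. We show that they form a triple $T_j(\alpha^1)$.

\emph{Modulo $\ell$.} Fix $P$ and put $\tau_2=\tau(\alpha^2-\alpha^1)$, $\tau_3=\tau(\alpha^3-\alpha^1)$. After division by $\tau(\alpha^1)$, (S1) says that the six elements of the three couples
\[
\{BC',B'C\},\qquad\{C\tau_2,C'\tau_2\},\qquad\{B\tau_3,B'\tau_3\}
\]
can be matched into pairs of equal elements. The two members of a couple are different, so every pair joins two couples; since each couple has two members, any two couples are joined by exactly one pair. Suppose that $BC'$ is matched into the second couple and $B'C$ into the third. Then either $\tau_2=BC'/C$, and the remaining member of the second couple is $B{C'}^2/C$, or $\tau_2=B$, and it is $BC$. Either $\tau_3=B'C/B$, and the remaining member of the third couple is ${B'}^2C/B$, or $\tau_3=C$, and it is $BC$. The remaining members are equal, and the elements $B{C'}^2/C$, ${B'}^2C/B$, $BC$ are distinct (compare exponents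 of $B'$ and $C'$), so $(\tau_2,\tau_3)=(B,C)$. The couples are unchanged when primed and unprimed letters are exchanged, so the other case gives $(B',C')$. Thus for every $P$,
\[
(\tau_2,\tau_3)\in\{(B,C),(B',C')\}.
\]
Let $\Delta=\bar\alpha^2-\bar\alpha^1$ and $\Delta'=\bar\alpha^3-\bar\alpha^1$. For $P=\{k\}$ the first alternative gives $\Delta_k=(1,0)$, $\Delta'_k=(0,1)$, the second gives $\Delta_k=\Delta_k'=0$, and both give $\sum_i\Delta_i=(1,0)$. So the number of $k$ with the first alternative is $\equiv1\pmod\ell$ and at most $4$; it is $1$. Hence $\Delta=\bar b_j$ and $\Delta'=\bar c_j$ for some $j$.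

\emph{The part in $Y_2$.} Write $\alpha^2=\alpha^1+b_j+z$ and $\alpha^3=\alpha^1+c_j+z'$ with $z,z'\in Y_2$. By \eqref{eq:shift}, (S2) reads $1+\chi(z)(w_j+\varepsilon_j)+\chi(z')(1+w_j+\varepsilon_j)=0$. In degree $1$ the two terms $\varepsilon_j$ cancel, leaving
\[
l_z\,w_j+l_{z'}\,(1+w_j)=0 .
\]
The coefficient of $\delta$ gives $|x|_z=0$ by (C5). For $k\ne j$ the coefficient of $\varepsilon_k$ is $(\phi_{z_k}+\phi_{z'_k})w_j+\phi_{z'_k}$, with $\phi$ evaluated at $w_k$, so $z_k=z'_k=00$ by (C4). The coefficient of $\varepsilon_j$ gives, by (C2), either $z_j=z_j'=00$ or $(z_j,z_j')=(10,01)$. In the latter case $|x|_z=1$, which is excluded. So $z=z'=0$, the points form $T_j(\alpha^1)$, and the $h$-sum is $s_j$.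

\begin{remark}
The last case shows why $\delta$ and $\eta$ are there. If both are set to $0$, then $z=\ell b_j$, $z'=\ell c_j$ satisfy the equation of (S2), because $(1+\varepsilon_j/w_j)(w_j+\varepsilon_j)=w_j$ and $(1+\varepsilon_j/(1+w_j))(1+w_j+\varepsilon_j)=1+w_j$.
\end{remark}

\subsection{Condition (iv): four points in one layer}

Suppose that four points have $h$-sum $0$. By the tags each layer contains an even number of them, so they lie in one layer, or two lie in each of two layers. Here let them be $(i,\alpha^1),\dots,(i,\alpha^4)$.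

\emph{Modulo $\ell$.} Say that a sequence of four terms \emph{pairs up} if its terms can be matched into two pairs of equal terms; for a nonconstant sequence the matching is then unique. By (S1) and the cancellation rule, $(\tau_P(\alpha^m))_m$ pairs up for every $P$. Taking $P=\{j\}$ and $P=\{j,k\}$, the sequences $(\bar\alpha_j^m)_m$ and $(\bar\alpha_j^m+\bar\alpha_k^m)_m$ pair up. The difficulty is that the matching might depend on $j$. Suppose that two nonconstant sequences have different matchings; after renumbering they are $(a,a,a',a')$ and $(e,e',e,e')$ with $a\ne a'$, $e\ne e'$. In the sum sequence $a+e,\ a+e',\ a'+e,\ a'+e'$ the first term differs from the second and the third, so $a+e=a'+e'$ and $a+e'=a'+e$. Subtracting gives $2(e-e')=0$, so $e=e'$ because $\ell$ is odd, a contradiction. Hence one matching works for all $j$, and after renumbering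
\[
\alpha^2=\alpha^1+z,\qquad\alpha^4=\alpha^3+z',\qquad 0\ne z,z'\in Y_2 .
\]

\emph{Degree $1$.} Put $\beta=\alpha^3-\alpha^1$. After division by a unit, (S2) reads
\begin{equation}\label{eq:onelayer}
\bigl(1+\chi(z)\bigr)+\chi(\beta)\bigl(1+\chi(z')\bigr)=0 ,
\end{equation}
and in degree $1$ this is $l_z=\chi_0(\beta)\,l_{z'}$. Let $J=\{j:z_j\ne00\}\ne\emptyset$; as $\chi_0(\beta)\ne0$, it is also the set of $j$ with $z'_j\ne00$. For $j\in J$ we get $\chi_0(\beta)=\phi_{z_j}(w_j)/\phi_{z'_j}(w_j)=w_j^c(1+w_j)^d$. Lemma~\ref{lem:indep}(b) with $a=a'=0$ gives $\bar\beta=0$, so $\beta\in Y_2$ and $\chi_0(\beta)=1$. By (C1), $z_j=z'_j$ for all $j\in J$, that is, $z=z'$.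

\emph{Degree $2$.} The points are now $\alpha^1,\alpha^1+z,\alpha^1+\beta,\alpha^1+\beta+z$ with $\beta\notin\{0,z\}$, a coset of a subgroup of order $4$ of $Y_2$. Degree $1$ does not detect such a set; this is why $R$ keeps the products of distinct variables. Equation \eqref{eq:onelayer} becomes $(1+\chi(z))(1+\chi(\beta))=0$, whose part of degree $2$ is $l_zl_\beta=0$. If $\zeta_1,\dots,\zeta_6$ are the variables of $R$, then $\bigl(\sum a_i\zeta_i\bigr)\bigl(\sum a'_i\zeta_i\bigr)=\sum_{i<i'}(a_ia'_{i'}+a_{i'}a'_i)\zeta_i\zeta_{i'}$, so the product vanishes only if the coefficient vectors are linearly dependent. Both are nonzero, so $l_\beta=\kappa\,l_z$ with $\kappa=\kappa(w)\in\mathbb F_q^*$. Thus $\beta_j\ne00$ exactly for $j\in J$, and $\kappa=\phi_{\beta_j}(w_j)/\phi_{z_j}(w_j)$ for $j\in J$.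

If $|J|\ge2$, take any $j\in J$ and some other $k\in J$. The formula for $k$ shows that $\kappa$ does not depend on $w_j$, so $\phi_{\beta_j}/\phi_{z_j}$ is constant and $\beta_j=z_j$ by (C1). If $J=\{j\}$, the coefficients of $\delta$ and $\eta$ say that the vector $\beta_j\in\mathbb F_2^2$ is $\kappa$ times the nonzero vector $z_j\in\mathbb F_2^2$, so $\kappa\in\mathbb F_2$, $\kappa=1$ and $\beta_j=z_j$. In both cases $\beta=z$, a contradiction.

\subsection{Condition (iv): two points in each of two layers}

\emph{Reduction to layers $2$ and $3$.} Let $\psi,\psi'$ be the automorphisms of $Y$ given by $\psi(b_j)=c_j$, $\psi(c_j)=b_j$ and $\psi'(b_j)=-b_j$, $\psi'(c_j)=c_j-b_j$. The permutation of $X$ that applies $\psi$ and exchanges layers $2$ and $3$ maps $T_j(\alpha)$ to $\{(1,\psi\alpha),(3,\psi\alpha+c_j),(2,\psi\alpha+b_j)\}=T_j(\psi\alpha)$. The permutation that applies $\psi'$ and exchanges layers $1$ and $2$ maps $T_j(\alpha)$ to $\{(2,\psi'\alpha),(1,\psi'\alpha-b_j),(3,\psi'\alpha+c_j-b_j)\}=T_j(\psi'\alpha-b_j)$. Extended by the identity on the anchor positions, both permute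 the rows and so preserve $\mathcal C$, and together they generate all permutations of the layers. A set of points has $h$-sum $0$ exactly when it is a word of $\mathcal C$. So we may assume that
\[
(2,\alpha^1),\ (2,\alpha^2),\ (3,\alpha^3),\ (3,\alpha^4),\qquad\alpha^1\ne\alpha^2,\quad\alpha^3\ne\alpha^4,
\]
have $h$-sum $0$. The sets $T_k(\gamma)\triangle T_j(\gamma)$ have this form and pass (S1) and (S2); we show that no other set does.

\medskip\emph{The equation in $\mathbb F_2[\Gamma]$.} Fix $P$ and put $\tau_m=\tau(\alpha^m)$. Then (S1) reads $(C+C')(\tau_1+\tau_2)=(B+B')(\tau_3+\tau_4)$. We claim that either $\tau_1=\tau_2$ and $\tau_3=\tau_4$, or there is $g\in\Gamma$ with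
\begin{equation}\label{eq:square}
\{\tau_1,\tau_2\}=\{gB,gB'\},\qquad\{\tau_3,\tau_4\}=\{gC,gC'\}.
\end{equation}
By the cancellation rule, $\tau_1=\tau_2$ if and only if $\tau_3=\tau_4$. Suppose $\tau_1\ne\tau_2$. With $\xi=C'/C$, $\zeta=B'/B$, $\kappa=C\tau_1$, $\mu=\tau_2/\tau_1\ne1$, $\kappa'=B\tau_3$, $\nu=\tau_4/\tau_3\neq1$ the equation is
\[
\kappa(1+\xi)(1+\mu)=\kappa'(1+\zeta)(1+\nu).
\]
The elements $\xi,\zeta$ generate a subgroup $(\mathbb Z/\ell)^2$ of which they are a basis. The left side has the four distinct terms $\kappa,\kappa\xi,\kappa\mu,\kappa\mu\xi$ unless $\mu=\xi^{\pm1}$, in which case it has exactly two terms, with ratio $\xi^{\pm2}$. In the same way the right side has four distinct terms, or two terms with ratio $\zeta^{\pm2}$. As $\xi^{\pm2}\ne\zeta^{\pm2}$, both sides have four terms. The right side shows that the common support splits into two pairs, each with ratio $\zeta^{\pm1}$. The partner of $\kappa$ is not $\kappa\xi$. If it were $\kappa\mu\xi$, the other pair would be $\{\kappa\xi,\kappa\mu\}$, so $\mu\xi$ and $\mu\xi^{-1}$ would both lie in $\{\zeta,\zeta^{-1}\}$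 and $\xi^2\in\{1,\zeta^2,\zeta^{-2}\}$, which is false. So the partner is $\kappa\mu$, and $\mu=\zeta^{\pm1}$. Exchanging the roles of the two sides gives $\nu=\xi^{\pm1}$.

Let $E=\{1,\xi,\zeta,\xi\zeta\}$. The left support is $\kappa E$ if $\mu=\zeta$ and $\kappa\zeta^{-1}E$ if $\mu=\zeta^{-1}$; the right support is $\kappa'E$ if $\nu=\xi$ and $\kappa'\xi^{-1}E$ if $\nu=\xi^{-1}$. If $\rho E=E$ with $\rho\in\Gamma$, then $E$ is a union of cosets of $\langle\rho\rangle$, whose order is odd and divides $4$, so $\rho=1$. Hence the two translating elements are equal; write them as $BCg$. If $\mu=\zeta$, then $C\tau_1=BCg$, so $(\tau_1,\tau_2)=(gB,gB')$; if $\mu=\zeta^{-1}$, then $C\tau_1\zeta^{-1}=BCg$, so $(\tau_1,\tau_2)=(gB',gB)$. If $\nu=\xi$, then $(\tau_3,\tau_4)=(gC,gC')$; if $\nu=\xi^{-1}$, then $(\tau_3,\tau_4)=(gC',gC)$. This is \eqref{eq:square}.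

\medskip\emph{Modulo $\ell$.} Let $\Delta=\bar\alpha^2-\bar\alpha^1$ and $\Delta'=\bar\alpha^4-\bar\alpha^3$. For every $P$, either $\tau(\Delta)=\tau(\Delta')=1$, or $\tau(\Delta)=(B/B')^{\pm1}$ and $\tau(\Delta')=(C/C')^{\pm1}$ with independent signs. From $P=\{j\}$ we get $\Delta_j=(\theta_j,0)$ and $\Delta'_j=(0,\theta'_j)$ with $\theta_j,\theta'_j\in\{0,\pm1\}$, that $\theta_j=0$ if and only if $\theta'_j=0$, and that $\sum_j\theta_j\equiv\sum_j\theta'_j\equiv0\pmod\ell$. As $\ell\geq7$, both sums are $0$ in $\mathbb Z$. From $P=\{j,k\}$ we get $\theta_j+\theta_k\equiv0,\pm1\pmod \ell$, so $\theta_j+\theta_k\ne\pm2$: at most one $\theta_j$ is $+1$ and at most one is $-1$. Therefore either $\Delta=\Delta'=0$, or $\Delta=\bar b_j-\bar b_k$ and $\Delta'=\pm(\bar c_j-\bar c_k)$ with $j\ne k$, and exchanging $\alpha^3,\alpha^4$ if necessary makes the sign $+$.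

\medskip\emph{Case $\Delta=\Delta'=0$.} Here $\alpha^2=\alpha^1+z$ and $\alpha^4=\alpha^3+z'$ with $0\ne z,z'\in Y_2$. Put $\beta=\alpha^3-\alpha^1$. System (S2) gives $u^{-1}(1+\delta)^{-1}(1+\chi(z))=v^{-1}(1+\eta)^{-1}\chi(\beta)(1+\chi(z'))$, and in degree $1$
\begin{equation}\label{eq:twolayer}
l_z=uv^{-1}\chi_0(\beta)\,l_{z'} .
\end{equation}
Let $j$ be any index with $z_j\ne00$. Then $z'_j\neq00$ and $uv^{-1}\chi_0(\beta)=\phi_{z_j}(w_j)/\phi_{z'_j}(w_j)=w_j^c(1+w_j)^d$. Lemma~\ref{lem:indep}(b) gives $\bar\beta_k=0$ for $k\ne j$ and $\bar\beta_j=(c,d)=(-1,1)$ modulo $\ell$. The first two facts show that $j$ is determined by $\beta$, so it is the only index with $z_j\ne00$, and by \eqref{eq:twolayer} the only index with $z'_j\ne00$. The last says $w\phi_{z_j}=(1+w)\phi_{z'_j}$, so $(z_j,z'_j)=(10,01)$ by (C2). Then $\delta$ has coefficient $1$ in $l_z$ and $0$ in $l_{z'}$, contrary to \eqref{eq:twolayer}.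

\medskip\emph{Case $\Delta=\bar b_j-\bar b_k$, $\Delta'=\bar c_j-\bar c_k$.} We first locate the pair in layer $3$ relative to the pair in layer $2$. Let $j\in P$, $k\notin P$. Then $\tau_2/\tau_1=B/B'$ and $\tau_4/\tau_3=C/C'$, so \eqref{eq:square} holds with $\tau_1=gB'$ and $\tau_3=gC'$, and $\tau(\alpha^3-\alpha^1)=C'/B'=\tau(c_k-b_k)$. So $\omega=\bar\alpha^3-\bar\alpha^1-\bar c_k+\bar b_k$ is killed by $\tau_P$ for all such $P$. From $P=\{j\}$ we get $\omega_j=0$ and $\sum_{i\ne j}\omega_i=0$; from $P=\{j,i\}$ with $i\ne j,k$ we get $\omega_i=0$. Hence $\omega_k=0$ and $\omega=0$. With $\gamma=\alpha^1-b_k$ this means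
\[
\alpha^1=\gamma+b_k,\quad\alpha^2=\gamma+b_j+z^2,\quad\alpha^3=\gamma+c_k+z^3,\quad\alpha^4=\gamma+c_j+z^4,\qquad z^2,z^3,z^4\in Y_2,
\]
the upper indices being labels. By \eqref{eq:shift}, (S2) reads
\[
(w_k+\varepsilon_k)+\chi(z^2)(w_j+\varepsilon_j)+\chi(z^3)(1+w_k+\varepsilon_k)+\chi(z^4)(1+w_j+\varepsilon_j)=0,
\]
and in degree $1$, where $\varepsilon_j$ and $\varepsilon_k$ occur twice each and cancel,
\[
l_{z^2}\,w_j+l_{z^3}\,(1+w_k)+l_{z^4}\,(1+w_j)=0 .
\]
Fix a variable of $R$ and let $\lambda_2,\lambda_3,\lambda_4$ be its coefficients in $l_{z^2},l_{z^3},l_{z^4}$, so that $\lambda_2w_j+\lambda_3(1+w_k)+\lambda_4(1+w_j)=0$ for all $w$.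
\begin{itemize}
\item For $\delta$, the $\lambda$'s are constants in $\mathbb F_2$. By (C4) for $w_k$, $\lambda_3=0$; then (C5) gives $\lambda_2=\lambda_4=0$. So $|x|_{z^2}=|x|_{z^3}=|x|_{z^4}=0$.
\item For $\varepsilon_i$ with $i\ne j,k$, the $\lambda$'s depend on $w_i$ only. By (C4) for $w_k$, $\lambda_3=0$; by (C4) for $w_j$, $\lambda_2+\lambda_4=0$ and $\lambda_4=0$. So $z^2_i=z^3_i=z^4_i=00$.
\item For $\varepsilon_j$, the $\lambda$'s depend on $w_j$ only. By (C4) for $w_k$, $\lambda_3=0$, so $z^3_j=00$. Then (C2) gives $z^2_j=z^4_j=00$ or $(z^2_j,z^4_j)=(10,01)$.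
\item For $\varepsilon_k$, the $\lambda$'s depend on $w_k$ only. By (C4) for $w_j$, $\lambda_2=\lambda_4$ and $\lambda_3(1+w_k)=\lambda_4$. By (C3), either all three vanish or $z^3_k=11$. In the latter case $k$ is the only index at which $z^3$ is nonzero, so $|x|_{z^3}=1$, which is excluded. So $z^2_k=z^3_k=z^4_k=00$.
\end{itemize}
Thus $z^3=0$, and $z^2,z^4$ vanish outside the index $j$. If $z^2_j=10$, then $|x|_{z^2}=1$, which is excluded; so $z^2=z^4=0$. The four points are $T_k(\gamma)\triangle T_j(\gamma)$, and their $h$-sum is $s_k+s_j\ne0$ by (i). This contradiction proves (iv), and with it Proposition~\ref{prop:perfect}. \qed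

\section{The defect}\label{sec:defect}

\begin{proof}[Proof of Theorem~\ref{thm:exact}(a) and (b)]
Let $D(N)=\frac43N-f(N)$, which is nonnegative by \eqref{eq:bound}, and let $\mathcal P=\{N\ge0:D(N)=0\}$. Lemma~\ref{lem:glue} says $D(N+M)\le D(N)+D(M)$. Hence $\mathcal P$ is closed under addition, and
\begin{equation}\label{eq:mono}
D(N+M)\le D(N)\qquad\text{for } M\in\mathcal P .
\end{equation}
Proposition~\ref{prop:perfect} with $q=8$ and $q=16$ gives $L:=3\cdot14^8=768\cdot7^8\in\mathcal P$ and $3\cdot30^8=768\cdot15^8\in\mathcal P$.

(a) All multiples of $L$ lie in $\mathcal P$. If $a,b$ are coprime positive integers, every integer $K\ge ab$ is a sum of copies of $a$ and $b$, since one of the nonnegative integers $K,K-a,\dots,K-(b-1)a$ is divisible by $b$. With $a=7^8$, $b=15^8$, all sufficiently large multiples of $768$ lie in $\mathcal P$.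

(b) Since $f$ is nondecreasing,
\[
f(N)\ge f\bigl(L\lfloor N/L\rfloor\bigr)=\tfrac43L\lfloor N/L\rfloor>\tfrac43N-\tfrac43L,\qquad \tfrac43L=4\cdot14^8 .
\]
For the periodicity, \eqref{eq:mono} with $M=L$ shows that $D$ is nonincreasing along each residue class modulo $L$. Its values lie in $\frac13\mathbb Z_{\ge0}$, so it is eventually constant on the class $r\in\mathbb Z/L$, with value $D_\infty(r)$. As $768\mid L$, part (a) provides $M\in\mathcal P$ with $M\equiv768\pmod L$, and \eqref{eq:mono} for large $N$ gives $D_\infty(r+768)\le D_\infty(r)$ for all $r$. The sequence $r,\,r+768,\,r+2\cdot768,\dots$ in $\mathbb Z/L$ returns to $r$, so all these inequalities are equalities. Hence $D(N+768)=D(N)$ for all large $N$.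
\end{proof}

We have not determined the exact set of $n$ with $N_{1L}(n)=\frac43(n-5)$. For $n>5$ the condition $6\mid n-5$ is necessary, and $768\mid n-5$ with $n$ large is sufficient. The necessary condition alone does not suffice: for $n-5=6$, if the two triples of class $1$ partition the six points, then any other triple shares two points with one of them, so $N_{1L}(11)<8$.

\begin{thebibliography}{1}
\bibitem{Dowd} Martin Dowd, \emph{A Computer Search for N1L-Configurations}, arXiv:0805.0173 (2008).
\end{thebibliography}
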